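\title{Index sets for computable Scott sentences between $\Pi_2$ and $\Pi_4$}

\begin{abstract}
We show that the set of indices of computable structures that have a $\Pi_2$ Scott sentence and a computable $\Pi_3$ Scott sentence is $\Pi^1_1$-$m$-complete, which answers a question from the work of Alvir, Csima and Harrison-Trainor. The proof gives a single computable reduction from the well-founded trees: every structure produced has a $\Pi_2$ Scott sentence, a well-founded tree produces a structure with a computable $\Pi_2$ Scott sentence, and a tree with a path produces a structure with no computable $\Sigma_4$ Scott sentence. Hence the same completeness holds with computable $\Pi_2$, $\Sigma_3$ or $\Sigma_4$ in place of computable $\Pi_3$, while for computable $\Pi_4$ the index set is $\Pi^0_4$.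
\end{abstract}

\section{Introduction}\label{sec:intro}

A Scott sentence describes a countable structure up to isomorphism. When the structure is computable, one may ask for a description that is computable as well, and one may ask how hard it is to tell, from a program for the structure, whether a computable description of a given complexity exists. This paper settles one case of the second question.

Fix a computable relational language $\mathcal L$ with at least one binary relation symbol. Structures are countable $\mathcal L$-structures with nonempty universe. The logic $\mathcal L_{\omega_1\omega}$ allows countable conjunctions and disjunctions, and each formula has finitely many free variables. A \emph{Scott sentence} for $\mathcal A$ is a sentence $\varphi$ of $\mathcal L_{\omega_1\omega}$ such that $\mathcal B\models\varphi$ if and only if $\mathcal B\cong\mathcal A$, for every countable $\mathcal B$. The complexity of a formula is measured by counting alternations of quantifiers, where an infinite disjunction counts as existential and an infinite conjunction as universal. The $\Sigma_0$ and the $\Pi_0$ formulas are the finitary quantifier-free formulas. For $n\ge1$, a $\Sigma_n$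 formula is a countable disjunction of formulas $\exists\bar y\,\psi(\bar x,\bar y)$ with $\psi$ in $\Pi_{n-1}$, and a $\Pi_n$ formula is a countable conjunction of formulas $\forall\bar y\,\psi(\bar x,\bar y)$ with $\psi$ in $\Sigma_{n-1}$. A formula is \emph{computable} if each of its infinite disjunctions and conjunctions ranges over a computably enumerable (c.e.) set of indices for computable formulas of the previous level; we write $\Sigma^{\mathrm c}_n$ and $\Pi^{\mathrm c}_n$ for the computable classes. For example, the infinite structure in which all relations are empty has the $\Pi^{\mathrm c}_2$ Scott sentence saying that each relation is empty and that, for each $N$, there are at least $N$ elements.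

Let $(\mathcal A_i)_{i\in\omega}$ be the list of all partial computable $\mathcal L$-structures, where $\mathcal A_i$ is given by the $i$-th partial computable function. Put
\[
I=\{\,i : \mathcal A_i \text{ is total and has a } \Pi_2 \text{ Scott sentence}\,\},
\]
and, for a class $\Gamma$ of sentences, $I_\Gamma=\{\,i\in I:\mathcal A_i\text{ has a Scott sentence in }\Gamma\,\}$. Three facts are known.
\begin{enumerate}
\item[(K1)] Every computable structure with a $\Pi_2$ Scott sentence has a $\Pi^{\mathrm c}_4$ Scott sentence.
\item[(K2)] There is a computable structure with a $\Pi_2$ Scott sentence but no $\Sigma^{\mathrm c}_4$ Scott sentence.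
\item[(K3)] The set of $i$ such that $\mathcal A_i$ has a $\Pi^{\mathrm c}_2$ Scott sentence is $\Pi^1_1$-$m$-complete.
\end{enumerate}
The question we answer comes from Alvir, Csima and Harrison-Trainor \cite{ACH}:
\begin{quote}
\emph{Is $I_{\Pi^{\mathrm c}_3}$, the set of indices of computable structures with a $\Pi_2$ Scott sentence and a computable $\Pi_3$ Scott sentence, $\Pi^1_1$-$m$-complete?}
\end{quote}

Read literally, ``$\varphi$ is a Scott sentence for $\mathcal A$'' says that for every model $\mathcal B$ of $\varphi$ there is an isomorphism with $\mathcal A$, which takes two quantifiers over infinite objects. For a structure with a $\Pi_2$ Scott sentence the isomorphism test becomes arithmetical (Lemma~\ref{lem:iso}), so the sets $I_\Gamma$ that we consider are $\Pi^1_1$. At $\Gamma=\Pi^{\mathrm c}_2$ this bound is attained, by (K3). At $\Gamma=\Pi^{\mathrm c}_4$ it is not: there $I_\Gamma=I$ by (K1), and $I$ is arithmetical. So the complexity falls from $\Pi^1_1$-complete to arithmetical somewhere between these two levels, and the question asks whether it has already fallen at $\Pi^{\mathrm c}_3$. Fact (K2) gives $I_{\Sigma^{\mathrm c}_4}\neq I$, which leaves both answers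 possible but suggests one. To show that a sentence true in $\mathcal A$ is not a Scott sentence, one exhibits a second model. If the second model is the limit of infinitely many choices, one can try to tie these choices to a path through a tree, so that the second model exists only when the tree has a path. This guess is correct, and the fall happens exactly at $\Pi^{\mathrm c}_4$.

\begin{theorem}\label{thm:main}
The set $I_{\Pi^{\mathrm c}_3}$ is $\Pi^1_1$-$m$-complete. More generally:
\begin{enumerate}
\item[(1)] $I_\Gamma$ is $\Pi^1_1$-$m$-complete for $\Gamma=\Pi^{\mathrm c}_2,\ \Sigma^{\mathrm c}_3,\ \Pi^{\mathrm c}_3,\ \Sigma^{\mathrm c}_4$.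
\item[(2)] Every set $Y$ with $I_{\Pi^{\mathrm c}_2}\subseteq Y$ and $Y\cap(I\setminus I_{\Sigma^{\mathrm c}_4})=\emptyset$ is $\Pi^1_1$-hard.
\item[(3)] In contrast, $I_{\Pi^{\mathrm c}_4}=I$ is $\Pi^0_4$, hence not $\Pi^1_1$-complete.
\end{enumerate}
\end{theorem}

All the hardness statements come from one reduction. By Kleene's theorem there is a uniformly computable sequence $(T_p)_{p\in\omega}$ of trees $T_p\subseteq\omega^{<\omega}$, each containing the empty sequence, such that $\{p:T_p\text{ is well-founded}\}$ is $\Pi^1_1$-$m$-complete. Fix such a sequence.

\begin{theorem}\label{thm:red}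
There is a computable function $h$ such that, for all $p$, the structure $\mathcal A_{h(p)}$ is total and has a $\Pi_2$ Scott sentence, and
\begin{enumerate}
\item[(1)] if $T_p$ is well-founded, then $\mathcal A_{h(p)}$ has a $\Pi^{\mathrm c}_2$ Scott sentence;
\item[(2)] if $T_p$ has a path, then $\mathcal A_{h(p)}$ has no $\Sigma^{\mathrm c}_4$ Scott sentence.
\end{enumerate}
\end{theorem}

Of the three known facts only (K1) is used, and only for the equality $I_{\Pi^{\mathrm c}_4}=I$. The other two are contained in the theorems: (K2) is Theorem~\ref{thm:red}(2) for any $p$ such that $T_p$ has a path, and (K3) is the case $\Gamma=\Pi^{\mathrm c}_2$ of Theorem~\ref{thm:main}(1).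

Section~\ref{sec:upper} proves the upper bounds and derives Theorem~\ref{thm:main} from Theorem~\ref{thm:red}. The structures of Theorem~\ref{thm:red} are graphs that code families of subsets of $\omega$ (Section~\ref{sec:coding}). Section~\ref{sec:idea} shows the idea on small cases, Section~\ref{sec:constr} gives the construction, and Sections~\ref{sec:true}--\ref{sec:path} verify it.

\section{Conventions}\label{sec:conv}

\subsection*{Structures and index sets}
The structure $\mathcal A_i$ has universe $\omega$, and the $i$-th partial computable function is read as deciding which tuples satisfy which relation symbols; $\mathcal A_i$ is \emph{total} if the function converges on all these questions. A construction of computable structures that is uniform in a parameter $p$ yields, by the $s$-$m$-$n$ theorem, a computable function $h$ such that $\mathcal A_{h(p)}$ is the $p$-th structure.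

A set $Y\subseteq\omega$ is $\Pi^1_1$ if $i\in Y\iff\forall Z\subseteq\omega\;\, Q(i,Z)$ for some arithmetical relation $Q$. The $\Pi^1_1$ sets include the arithmetical sets and are closed under intersection, union and quantification over numbers. A set $Y$ is \emph{$\Pi^1_1$-hard} if every $\Pi^1_1$ set has the form $f^{-1}(Y)$ with $f$ total computable, and \emph{$\Pi^1_1$-$m$-complete} if it is also $\Pi^1_1$. A \emph{tree} is a subset of $\omega^{<\omega}$ closed under initial segments, a \emph{path} through $T$ is a function $f\in\omega^\omega$ with $f{\upharpoonright}\ell\in T$ for all $\ell$, and $T$ is \emph{well-founded} if it has no path.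

\subsection*{Computable formulas}
For $n\geq1$, an index for a $\Sigma^{\mathrm c}_n$ formula codes $n$, a tuple $\bar x$ of variables and an index for a c.e.\ set. The formula is the disjunction of the $\exists\bar y\,\psi$ over those members of the c.e.\ set that code a tuple $\bar y$ and an index for a $\Pi^{\mathrm c}_{n-1}$ formula $\psi$ with free variables among $\bar x\bar y$; other members are ignored. The definition for $\Pi^{\mathrm c}_n$ is dual. By induction on $n$, the set of indices at each level is computable. Tuples may be empty, the empty disjunction is false, and the empty conjunction is true. We use three facts.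

\emph{Padding.} Every $\Sigma^{\mathrm c}_n$ or $\Pi^{\mathrm c}_n$ formula is equivalent, effectively in the index, to a $\Sigma^{\mathrm c}_{n+1}$ formula and to a $\Pi^{\mathrm c}_{n+1}$ formula. A $\Pi^{\mathrm c}_n$ formula is a one-element disjunction with an empty block of quantifiers, hence $\Sigma^{\mathrm c}_{n+1}$. A $\Sigma^{\mathrm c}_n$ formula with $n\ge1$ becomes $\Sigma^{\mathrm c}_{n+1}$ when its $\Pi^{\mathrm c}_{n-1}$ constituents are replaced by equivalent $\Pi^{\mathrm c}_n$ formulas, which exist by induction. The remaining cases are dual.

\emph{Building $\Pi_2$ sentences.} A conjunction of a c.e.\ set of $\Pi^{\mathrm c}_2$ sentences is equivalent to a $\Pi^{\mathrm c}_2$ sentence. If $\gamma$ is quantifier-free and $\sigma$ is $\Sigma^{\mathrm c}_1$, then $\forall\bar x\,(\exists\bar v\,\gamma\to\sigma(\bar x))$ is equivalent to the $\Pi^{\mathrm c}_2$ sentence $\forall\bar x\bar v\,(\neg\gamma\vee\sigma)$. The same holds with ``countable'' for ``c.e.'' and without the superscript $\mathrm c$.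

\emph{Satisfaction.} Code a structure $\mathcal B$ whose universe is an initial segment of $\omega$ (possibly all of $\omega$) by its universe and atomic diagram. For fixed $n$, the relation $\mathcal B\models\varphi(\bar b)$, for $\varphi$ a $\Sigma^{\mathrm c}_n$ or $\Pi^{\mathrm c}_n$ formula given by an index, is arithmetical in the index, $\bar b$ and the code of $\mathcal B$: at level $0$ it is computable in the code, and each further level adds one block of number quantifiers, over members of the c.e.\ set and elements of $\mathcal B$.

\section{$\Pi_2$ Scott sentences and the upper bounds}\label{sec:upper}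

We need a description of the structures with a $\Pi_2$ Scott sentence that does not mention other structures. An \emph{existential formula} is a finitary formula $\exists\bar y\,\chi$ with $\chi$ quantifier-free, and $\mathrm{tp}_\exists(\bar a)$, the \emph{$\exists$-type} of $\bar a$, is the set of existential formulas true of $\bar a$. An existential formula $\theta$ \emph{isolates} $\mathrm{tp}_\exists(\bar a)$ in $\mathcal A$ if $\mathcal A\models\theta(\bar a)$ and every $\bar a'$ with $\mathcal A\models\theta(\bar a')$ has $\mathrm{tp}_\exists(\bar a')=\mathrm{tp}_\exists(\bar a)$. The structure $\mathcal A$ is \emph{$\exists$-atomic} if the $\exists$-type of every tuple is isolated.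

\begin{lemma}\label{lem:iso}
Let $\mathcal A$ be $\exists$-atomic. Then $\mathcal B\cong\mathcal A$ if and only if
\begin{enumerate}
\item[$(\ast)$] every tuple of $\mathcal B$, including the empty tuple, has the same $\exists$-type as some tuple of $\mathcal A$.
\end{enumerate}
\end{lemma}

\begin{proof}
An isomorphism preserves $\exists$-types, so $(\ast)$ is necessary. Assume $(\ast)$, and write $\bar a\sim\bar b$ if $\bar a$ in $\mathcal A$ and $\bar b$ in $\mathcal B$ have the same $\exists$-type. Related tuples satisfy the same quantifier-free formulas, and the empty tuples are related by $(\ast)$. By the back-and-forth method it suffices to extend a pair $\bar a\sim\bar b$ by a given element on either side.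

Let $c\in\mathcal A$, and let $\theta(\bar x,y)$ isolate $\mathrm{tp}_\exists(\bar ac)$. The formula $\exists y\,\theta$ is true of $\bar a$, hence of $\bar b$; pick $d$ with $\mathcal B\models\theta(\bar b,d)$. By $(\ast)$, $\bar a'c'\sim\bar bd$ for some $\bar a'c'$ in $\mathcal A$. Then $\bar a'c'$ satisfies $\theta$, so it has the $\exists$-type of $\bar ac$, and $\bar ac\sim\bar bd$.

Let $d\in\mathcal B$. By $(\ast)$, $\bar a'c'\sim\bar bd$ for some $\bar a'c'$ in $\mathcal A$; let $\theta$ isolate $\mathrm{tp}_\exists(\bar a'c')$. Then $\mathcal B\models\theta(\bar b,d)$, so $\exists y\,\theta$ is true of $\bar b$, hence of $\bar a$. Pick $c$ with $\mathcal A\models\theta(\bar a,c)$. Then $\bar ac$ has the $\exists$-type of $\bar a'c'$, so $\bar ac\sim\bar bd$.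
\end{proof}

\begin{proposition}\label{prop:atomic}
A structure $\mathcal A$ has a $\Pi_2$ Scott sentence if and only if it is $\exists$-atomic.
\end{proposition}

\begin{proof}
Suppose $\mathcal A$ is $\exists$-atomic, and let $\theta_{\bar a}$ isolate $\mathrm{tp}_\exists(\bar a)$. Take the conjunction of the sentences $\forall\bar x\bigvee_{|\bar a|=|\bar x|}\theta_{\bar a}(\bar x)$ for each length $|\bar x|\geq0$ and, for each $\bar a$ and each existential $\psi(\bar x)$, the sentence $\forall\bar x\,(\theta_{\bar a}\to\psi)$ if $\mathcal A\models\psi(\bar a)$ and the sentence $\forall\bar x\,\neg(\theta_{\bar a}\wedge\psi)$ otherwise. This conjunction is equivalent to a $\Pi_2$ sentence, and it is true in $\mathcal A$ because $\theta_{\bar a}$ isolates $\mathrm{tp}_\exists(\bar a)$. In a model $\mathcal B$, each tuple $\bar b$ satisfies some $\theta_{\bar a}$, and then $\bar b$ and $\bar a$ satisfy the same existential formulas. So $(\ast)$ holds, and $\mathcal B\cong\mathcal A$ by Lemma~\ref{lem:iso}.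

Conversely, let $\varphi=\bigwedge_i\forall\bar x\bigvee_j\exists\bar y\,\chi_{ij}(\bar x,\bar y)$ be a Scott sentence for $\mathcal A$, with $\chi_{ij}$ quantifier-free. We first prove a one-sided form of isolation by an omitting types argument: if it failed for $\bar a$, we could build a model of $\varphi$ in which no tuple looks like $\bar a$.

\emph{Claim. For each $\bar a$ there is an existential $\theta$, satisfied by some tuple of $\mathcal A$, such that $\mathcal A\models\theta(\bar a')$ implies $\mathrm{tp}_\exists(\bar a')\subseteq\mathrm{tp}_\exists(\bar a)$.}

Suppose the claim fails for $\bar a$. Add constants $c_0,c_1,\dots$ to the language. We build finite sets $p_0\subseteq p_1\subseteq\cdots$ of quantifier-free sentences, starting from $p_0=\emptyset$, each true in $\mathcal A$ under some assignment of the constants, and we meet one of the following countably many requirements at each step.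
\begin{enumerate}
\item[(i)] For each atomic sentence, it or its negation belongs to some $p_s$.
\item[(ii)] For each $i$ and each tuple $\bar c$ of constants of the appropriate length, $\chi_{ij}(\bar c,\bar d)\in p_s$ for some $j,\bar d,s$.
\item[(iii)] For each tuple $\bar c$ of constants of length $|\bar a|$ there is an existential $\psi=\exists\bar y\,\psi_0$ that is false of $\bar a$, with $\psi_0(\bar c,\bar d)\in p_s$ for some $\bar d,s$.
\end{enumerate}
For (i), take an assignment satisfying $p_s$ and add whichever sentence it makes true. For (ii), take such an assignment; since $\mathcal A\models\varphi$, the value of $\bar c$ satisfies $\exists\bar y\,\chi_{ij}$ for some $j$, and we name witnesses by constants $\bar d$ not occurring in $p_s$ or $\bar c$. For (iii), let $\theta(\bar x)$ be the existential formula saying that $\bar x$ is the value of $\bar c$ under some assignment satisfying $p_s$. Some tuple satisfies $\theta$. As the claim fails, there are $\bar a'$ satisfying $\theta$ and an existential $\psi=\exists\bar y\,\psi_0$ true of $\bar a'$ and false of $\bar a$. Take an assignment satisfying $p_s$ that sends $\bar c$ to $\bar a'$, and name witnesses for $\psi(\bar a')$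 by new constants $\bar d$.

Let $\mathcal B$ consist of the constants modulo the relation ``$c=c'$ belongs to $\bigcup_sp_s$'', with the relations given by the atomic sentences in $\bigcup_sp_s$. This is well defined because each $p_s$ is satisfiable and (i) holds. Each sentence $\chi\in\bigcup_sp_s$ is true in $\mathcal B$: take $s$ such that $p_s$ contains $\chi$ and decides its atomic parts, and note that these parts have the same truth values in $\mathcal B$ as under an assignment satisfying $p_s$. By (ii), $\mathcal B\models\varphi$, so there is an isomorphism $\mathcal A\to\mathcal B$. By (iii), the image of $\bar a$ satisfies an existential formula that is false of $\bar a$. This contradiction proves the claim.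

Now fix $\bar a$ and let $\theta$ be as in the claim, satisfied by $\bar a''$. Then $\theta\in\mathrm{tp}_\exists(\bar a'')\subseteq\mathrm{tp}_\exists(\bar a)$, so the formula given by the claim is always true of the tuple itself. Let $\mathcal A\models\theta(\bar a')$, so that $\mathrm{tp}_\exists(\bar a')\subseteq\mathrm{tp}_\exists(\bar a)$. Let $\theta'$ be given by the claim for $\bar a'$. Then $\theta'\in\mathrm{tp}_\exists(\bar a')\subseteq\mathrm{tp}_\exists(\bar a)$, so $\bar a$ satisfies $\theta'$, and therefore $\mathrm{tp}_\exists(\bar a)\subseteq\mathrm{tp}_\exists(\bar a')$. Thus $\theta$ isolates $\mathrm{tp}_\exists(\bar a)$.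
\end{proof}

\begin{proposition}\label{prop:upper}
The set $I$ is $\Pi^0_4$, and $I_\Gamma$ is $\Pi^1_1$ for $\Gamma=\Pi^{\mathrm c}_2,\Sigma^{\mathrm c}_3,\Pi^{\mathrm c}_3,\Sigma^{\mathrm c}_4$.
\end{proposition}

\begin{proof}
Totality is $\Pi^0_2$. For existential $\theta$, let ``$\mathcal A_i\models\theta(\bar a)$'' mean that for some witnesses the relevant computations converge and make the matrix true; this is $\Sigma^0_1$ in $i,\theta,\bar a$ and has the intended meaning when $\mathcal A_i$ is total. By Proposition~\ref{prop:atomic}, $i\in I$ if and only if $\mathcal A_i$ is total and
\[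
\forall\bar a\,\exists\theta\,\bigl[\mathcal A_i\models\theta(\bar a)\ \wedge\ \forall\bar a'\,\forall\psi\,\bigl(\mathcal A_i\models\theta(\bar a')\to(\mathcal A_i\models\psi(\bar a)\leftrightarrow\mathcal A_i\models\psi(\bar a'))\bigr)\bigr],
\]
where $\theta,\psi$ range over existential formulas. The bracket is $\Pi^0_2$, so $I$ is $\Pi^0_4$.

Let $i\in I$, so that $\mathcal A_i$ is $\exists$-atomic. By Lemma~\ref{lem:iso}, $\varphi$ is a Scott sentence for $\mathcal A_i$ if and only if $\mathcal A_i\models\varphi$ and every model $\mathcal B$ of $\varphi$ whose universe is an initial segment of $\omega$ satisfies $(\ast)$ for $\mathcal A=\mathcal A_i$. Condition $(\ast)$ quantifies only over tuples and existential formulas, so it is arithmetical in $i$ and the code of $\mathcal B$, and so is satisfaction of $\varphi\in\Gamma$. Hence $i\in I_\Gamma$ is expressed by an arithmetical condition, a number quantifier over indices $\varphi$, and one universal quantifier over codes $\mathcal B$. So $I_\Gamma$ is $\Pi^1_1$.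
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:red}]
If $T_p$ is well-founded then $h(p)\in I_{\Pi^{\mathrm c}_2}$, and otherwise $h(p)\in I\setminus I_{\Sigma^{\mathrm c}_4}$. So for $Y$ as in (2), $h$ reduces the $\Pi^1_1$-$m$-complete set $\{p:T_p\text{ is well-founded}\}$ to $Y$, which proves (2). By padding, $I_{\Pi^{\mathrm c}_2}\subseteq I_\Gamma\subseteq I_{\Sigma^{\mathrm c}_4}$ for each $\Gamma$ in (1), so $I_\Gamma$ is $\Pi^1_1$-hard by (2) and $\Pi^1_1$ by Proposition~\ref{prop:upper}. For (3), $I_{\Pi^{\mathrm c}_4}=I$ by (K1), and $I$ is $\Pi^0_4$ by Proposition~\ref{prop:upper}. A set $m$-reducible to a $\Pi^0_4$ set is $\Pi^0_4$, and a $\Sigma^0_4$-complete set is $\Pi^1_1$ but not $\Pi^0_4$, so $I$ is not $\Pi^1_1$-hard.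
\end{proof}

The rest of the paper proves Theorem~\ref{thm:red}.

\section{Graphs that code families of sets}\label{sec:coding}

We want structures made of points that carry \emph{labels} $q\in\omega$, such that having a label is expressed by an existential formula and labels can be added in the course of a computable construction. This is the only place where the binary symbol is needed. Fix a binary $R\in\mathcal L$, write $x\to y$ for $R(x,y)$, and interpret all other symbols as empty.

For $W\subseteq\omega$, the \emph{bouquet} $G(W)$ has a \emph{root} $r$ with $r\to r$ and, for each $q\in W$, a \emph{$q$-gadget}: new vertices $v_{q,1},\dots,v_{q,q+1}$ with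
\[
r\to v_{q,1}\to v_{q,2}\to\cdots\to v_{q,q+1}\to r .
\]
There are no other edges. A \emph{bouquet graph} is a disjoint union of countably many bouquets, its \emph{components}. The roots are the vertices with a loop, every other vertex has exactly one in-neighbor and one out-neighbor, and $W(x)$ or $W(X)$ denotes the label set of the root $x$ or of the component $X$. With $\bar v=(v_1,\dots,v_{q+1})$ let
\[
\gamma_q(x,\bar v):\quad R(x,x)\wedge\bigwedge_i\neg R(v_i,v_i)\wedge\bigwedge_{i<j}v_i\ne v_j\wedge R(x,v_1)\wedge\bigwedge_{1\le i\le q}R(v_i,v_{i+1})\wedge R(v_{q+1},x),
\]
and let $\lambda_q(x)=\exists\bar v\,\gamma_q(x,\bar v)$. The \emph{graph axioms} are the following uniformly $\Pi^{\mathrm c}_2$ sentences.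
\begin{enumerate}
\item[(G1)] $\forall\bar x\,\neg P(\bar x)$ for each symbol $P\neq R$.
\item[(G2)] $\forall y\,\bigl(R(y,y)\vee\bigvee_{q}\bigvee_{1\le i\le q+1}\exists x\bar v\,(\gamma_q(x,\bar v)\wedge y=v_i)\bigr)$.
\item[(G3)] Distinct vertices with loops are not $R$-related.
\item[(G4)] A vertex without a loop has at most one out-neighbor and at most one in-neighbor.
\item[(G5)] $\forall x\bar v\bar v'\,(\gamma_q(x,\bar v)\wedge\gamma_q(x,\bar v')\to\bar v=\bar v')$ for each $q$.
\end{enumerate}

\begin{lemma}\label{lem:graphs}
In a bouquet graph, $\gamma_q(x,\bar v)$ holds if and only if $x$ is a root and $\bar v$ is its $q$-gadget; so $\lambda_q(x)$ holds if and only if $x$ is a root with $q\in W(x)$. The countable models of the graph axioms are exactly the bouquet graphs, and two bouquet graphs are isomorphic if and only if each $W\subseteq\omega$ is the label set of the same number of roots in both.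
\end{lemma}

\begin{proof}
A gadget satisfies $\gamma_q$ by definition. If $\gamma_q(x,\bar v)$ holds in a bouquet graph, then $x$ is a root and $v_1$ is a loopless out-neighbor of $x$, so $v_1=v_{q',1}$ for some $q'\in W(x)$. Out-neighbors of non-roots are unique, so the walk $v_1,v_2,\dots$ follows the $q'$-gadget. It returns to the root for the first time after $v_{q+1}$, so $q'=q$. It follows that bouquet graphs satisfy (G2) and (G5); (G1), (G3) and (G4) hold by the definition of $G(W)$.

Let $M$ be a countable model of the axioms. Call a vertex with a loop a root, and call $\bar v$ a $q$-gadget of $x$ if $\gamma_q(x,\bar v)$ holds. A non-root $y$ lies in a gadget by (G2), say $y=v_i$. By (G4), the walk from $y$ along out-edges is determined until it meets a root; it is $v_i,\dots,v_{q+1},x$. The walk along in-edges is $v_i,\dots,v_1,x$ for the same reason. So $y$ determines $x$, $q$, $\bar v$ and $i$, and the non-roots are partitioned into gadgets, each attached to one root. By (G5) a root has at most one $q$-gadget for each $q$. An edge between roots is a loop by (G3), and an edge out of or into a non-root is a gadget edge by (G4). So $M$ is a bouquet graph. Finally, isomorphisms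 preserve roots and, through the formulas $\lambda_q$, their label sets; and a bijection of roots that preserves label sets extends to an isomorphism gadget by gadget.
\end{proof}

\subsection*{Isolated families}
Write $\aleph_0\cdot G(W)$ for the disjoint union of infinitely many copies of $G(W)$. All our structures have the form $\bigsqcup_\nu\aleph_0\cdot G(W_\nu)$. The following condition on the family is the combinatorial form of $\exists$-atomicity that we use. A nonempty countable family $(W_\nu)_{\nu\in\mathcal N}$ of subsets of $\omega$ is \emph{isolated by the labels $\iota(\nu)$} if, for all $\nu,\kappa\in\mathcal N$, we have $\iota(\nu)\in W_\kappa$ exactly when $\kappa=\nu$. For a bouquet graph $A$ let $\Theta_A$ be the conjunction of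
\begin{enumerate}
\item[($\Theta$1)] the graph axioms;
\item[($\Theta$2)] $\forall x\,\neg(\lambda_q(x)\wedge\lambda_{q'}(x))$, for all $q,q'$ such that no root of $A$ has both labels;
\item[($\Theta$3)] ``there are at least $N$ elements $x$ with $\lambda_q(x)$'', for all $N$ and all labels $q$ of roots of $A$.
\end{enumerate}

\begin{lemma}\label{lem:family}
Let $(W_\nu)_{\nu\in\mathcal N}$ be isolated by the labels $\iota(\nu)$, and let $A\cong\bigsqcup_{\nu}\aleph_0\cdot G(W_\nu)$.
\begin{enumerate}
\item[(a)] $A\models\Theta_A$, and $\Theta_A$ is equivalent to a $\Pi_2$ sentence. If $A$ is computable, $\Theta_A$ is equivalent to a $\Pi^{\mathrm c}_2$ sentence.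
\item[(b)] If $M\models\Theta_A$ is countable and every root $x$ of $M$ has $W_\nu\subseteq W(x)$ for some $\nu$, then $M\cong A$.
\item[(c)] $A$ has a $\Pi_2$ Scott sentence, namely the conjunction of $\Theta_A$, the sentence $\forall x\,(R(x,x)\to\bigvee_\nu\lambda_{\iota(\nu)}(x))$, and the sentences $\forall x\,(\lambda_{\iota(\nu)}(x)\to\lambda_q(x))$ for $\nu\in\mathcal N$, $q\in W_\nu$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) ($\Theta$1) and ($\Theta$2) hold in $A$ by definition, and ($\Theta$3) holds because every label set occurs infinitely often. Each conjunct is equivalent to a $\Pi_2$ sentence. Let $A$ be computable. The labels of roots of $A$ form a c.e.\ set, so ($\Theta$3) is a c.e.\ conjunction. The index set in ($\Theta$2) is only co-c.e., so we take all pairs and let the unwanted conjuncts become trivial. Let $E_{q,q'}$ be the c.e.\ set of formulas containing $\neg(\gamma_q(x,\bar v)\wedge\gamma_{q'}(x,\bar v'))$ and also containing $x=x$ if a root of $A$ with both labels is ever found. Then ($\Theta$2) is equivalent to the conjunction over all $q,q'$ of the $\Pi^{\mathrm c}_2$ sentences $\forall x\bar v\bar v'\bigvee E_{q,q'}$.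

(b) By Lemma~\ref{lem:graphs}, $M$ is a bouquet graph. Let $x$ be a root with $W_\nu\subseteq W(x)$, and let $q\in W(x)$. Then $x$ has both labels $\iota(\nu)$ and $q$, so by ($\Theta$2) some root of $A$ has both. Its label set is some $W_\kappa$ containing $\iota(\nu)$, so $\kappa=\nu$ and $q\in W_\nu$. Thus $W(x)=W_\nu$, and all label sets in $M$ belong to the family. By ($\Theta$3), infinitely many roots of $M$ have the label $\iota(\nu)$, and their label set can only be $W_\nu$. So $M$ and $A$ have the same label sets, each occurring infinitely often, and $M\cong A$.

(c) The sentence is equivalent to a $\Pi_2$ sentence. It is true in $A$, since a root with label set $W_\nu$ has the label $\iota(\nu)$, and a root with the label $\iota(\nu)$ has label set $W_\nu$. Its models satisfy the hypothesis of (b).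
\end{proof}

\subsection*{Terms}
The second model that we build against a sentence will be $A\sqcup X_\infty$, where $A$ has universe $\omega$ and $X_\infty$ is one new component. The construction of $A$ must speak about tuples of $A\sqcup X_\infty$ although $X_\infty$ never appears in $A$, and it does so by naming positions in an unspecified component. A \emph{term} is a natural number or one of the formal symbols $\star_0$ and $\star_{q,i}$ $(1\le i\le q+1)$. For a component $X$, put $a[X]=a$ for a number $a$, let $\star_0[X]$ be the root of $X$, and let $\star_{q,i}[X]$ be the vertex $v_{q,i}$ of $X$, which is defined if $q\in W(X)$. For a tuple $\bar t$ of terms, the \emph{numbers of $\bar t$} are its entries that are natural numbers, and the \emph{gadget labels of $\bar t$} are the $q$ such that some $\star_{q,i}$ is an entry.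

\begin{lemma}\label{lem:transfer}
Let $X,X'$ be components of a bouquet graph $M$, and let $\bar t$ be a tuple of terms whose numbers are elements of $M\setminus(X\cup X')$ and whose gadget labels lie in $W(X)\cap W(X')$.
\begin{enumerate}
\item[(a)] $\bar t[X]$ and $\bar t[X']$ satisfy the same quantifier-free formulas.
\item[(b)] If $W(X)=W(X')$, some automorphism of $M$ maps $\bar t[X]$ to $\bar t[X']$.
\end{enumerate}
\end{lemma}

\begin{proof}
We may assume $X\ne X'$. Let $U=M\setminus(X\cup X')$ and let $Q$ be the set of gadget labels of $\bar t$. For (a), fix $U$ pointwise and send the root and the $q$-gadgets of $X$, for $q\in Q$, to those of $X'$. There are no edges between different components, so this is an isomorphism between induced substructures, and it maps $\bar t[X]$ to $\bar t[X']$. For (b), fix $U$ pointwise and exchange $X$ and $X'$, root with root and $q$-gadget with $q$-gadget.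
\end{proof}

The condition on the numbers of $\bar t$ cannot be dropped: if $a$ is the root of $X\neq X'$ and $\bar t=(a,\star_0)$, then $\bar t[X]$ has equal entries and $\bar t[X']$ does not. This is why the construction keeps track of the components that contain given numbers.

\section{The idea}\label{sec:idea}

A $\Sigma^{\mathrm c}_4$ sentence true in $A$ has a true disjunct $\exists\bar u\,\psi(\bar u)$ with $\psi$ in $\Pi^{\mathrm c}_3$, witnessed by some $\bar a$. So it suffices to find, for each $\Pi^{\mathrm c}_3$ formula $\psi$ and each $\bar a$ with $A\models\psi(\bar a)$, an extension $B\supseteq A$ with $B\not\cong A$ and $B\models\psi(\bar a)$. We think of $(\psi,\bar a)$ as an opponent. The first example shows how a tree controls the existence of $B$ when no opponent is taken into account.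

\begin{example}\label{ex:static}
Let $T$ be a computable tree containing $\emptyset$. Assign distinct labels $c_\nu,d_\nu$ to the $\nu\in T$ computably, and let $W_\nu=\{c_\mu:\mu\subseteq\nu\}\cup\{d_\nu\}$. The family is isolated by the labels $d_\nu$, and $A_T=\bigsqcup_{\nu\in T}\aleph_0\cdot G(W_\nu)$ has a computable copy, since the $W_\nu$ form a computable list of finite sets. Let $\Phi_T$ be the conjunction of $\Theta_{A_T}$ and
\begin{gather*}
\forall x\,\bigl(R(x,x)\to\lambda_{c_\emptyset}(x)\bigr),\qquad
\forall x\,\Bigl(\lambda_{c_\nu}(x)\to\lambda_{d_\nu}(x)\vee\bigvee_{\nu^\frown m\in T}\lambda_{c_{\nu^\frown m}}(x)\Bigr),\\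
\forall x\,\bigl(\lambda_{d_\nu}(x)\to\lambda_q(x)\bigr)\qquad(\nu\in T,\ q\in W_\nu).
\end{gather*}
This is equivalent to a $\Pi^{\mathrm c}_2$ sentence. It is true in $A_T$: if $c_\nu\in W_\kappa$ then $\nu\subseteq\kappa$, and either $\kappa=\nu$ and $d_\nu\in W_\kappa$, or $\kappa$ extends a child of $\nu$.

Let $T$ be well-founded, and let $x$ be a root of a model of $\Phi_T$. It has the label $c_\emptyset$. If it lacks $d_\emptyset$, it has $c_{(m_0)}$ for some $m_0$; if it lacks $d_{(m_0)}$, it has $c_{(m_0,m_1)}$ for some $m_1$; and so on. The descent stops at some $\nu$ with $d_\nu\in W(x)$, so $W_\nu\subseteq W(x)$, and $\Phi_T$ is a Scott sentence by Lemma~\ref{lem:family}(b).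

Let $f$ be a path, $P=\{c_{f\upharpoonright\ell}:\ell\in\omega\}$ and $B=A_T\sqcup G(P)$. Any two labels in $P$ lie together in $W_{f\upharpoonright\ell}$ for large $\ell$, so ($\Theta$2) holds in $B$; the new root has $c_\emptyset$, has $c_{f\upharpoonright(\ell+1)}$ along with $c_{f\upharpoonright\ell}$, and has no $d_\nu$. So $B\models\Phi_T$, and $B\not\cong A_T$ because every root of $A_T$ has some label $d_\nu$.

Thus $\Phi_T$ is a Scott sentence exactly when $T$ is well-founded. But $A_T$ has a $\Pi^{\mathrm c}_2$ Scott sentence for every $T$: the sentence of Lemma~\ref{lem:family}(c) is computable, because the isolating labels $d_\nu$ can be listed.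
\end{example}

Both halves of the example survive in the final proof: the descent, and the extra component $G(P)$ along a path. What must change is that the isolating labels should be hidden from computable sentences. The rest of this section is informal and is not used later. Each opponent gets its own copy of the tree, grown during the construction, and we describe the behavior of one node $\nu$ with current label set $W_\nu$.

\subsection*{A $\Pi_2$ opponent: wait and hand down}
Let the opponent be $\forall x\,(R(x,x)\to\bigvee_{q\in K}\lambda_q(x))$ with $K$ c.e., as at the end of Example~\ref{ex:static}. The node $\nu$ starts with a new label $c$ and no children, and waits. If $K$ never meets $W_\nu$, the sentence is false in $A$, and $c$ isolates $W_\nu$. If a label $q\in W_\nu$ enters $K$, then $\nu$ records the copy $C_\nu:=W_\nu$, takes a new label $d^1$ for itself, and lets children be born, each with the labels in $C_\nu$ and one new label. Now $d^1$ isolates $W_\nu$, while $q$ has been handed down to all descendants and so to $P$. The opponent no longer excludes $G(P)$.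

\subsection*{A $\Pi_3$ opponent: guess and collapse}
Let the opponent be
\[
\forall x\,\Bigl(R(x,x)\to\bigvee_k\Bigl(\lambda_{q_k}(x)\wedge\bigwedge_{q\in L_k}\neg\lambda_q(x)\Bigr)\Bigr),\qquad L_k \text{ uniformly c.e.}
\]
In Example~\ref{ex:static}, the sentence ``every root has some $c_\nu$ and no $c_{\nu^\frown m}$'' is of this form, true in $A_T$ and false in $B$. The difficulty is that a disjunct is never confirmed at a finite stage, so $\nu$ cannot wait. Instead $\nu$ \emph{guesses} a $k$ with $q_k\in W_\nu$, hands down $C_\nu$ as before, and watches. If no descendant ever shows a label in $L_k$, then $P$ contains $q_k$ and avoids $L_k$, so $G(P)$ satisfies disjunct $k$. If a descendant shows a label in $L_k$, then $\nu$ \emph{collapses}: its descendants die and $\nu$ absorbs their labels and their components. Now $W_\nu$ itself meets $L_k$, so disjunct $k$ is false at the components of $\nu$, and $\nu$ moves to another guess with new children. Here are the first steps, with $q_k=c$, for a node that starts with the single label $c$.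
\[
\begin{array}{l|l|l|l}
\text{event} & W_\nu & C_\nu & \text{label sets of children}\\ \hline
\text{birth of }\nu & \{c\} & \text{none} & \text{none}\\
\text{guess }0\text{ opened} & \{c,d^1\} & \{c\} & \text{none}\\
\text{two births} & \{c,d^1\} & \{c\} & \{c,c'\},\ \{c,c''\}\\
c'\in L_k\text{, collapse} & \{c,d^1,c',c''\} & \text{none} & \text{none}\\
\text{guess }1\text{ opened} & \{c,d^1,c',c'',d^2\} & \{c,d^1,c',c''\} & \text{none}\\
\text{a birth} & \{c,d^1,c',c'',d^2\} & \{c,d^1,c',c''\} & \{c,d^1,c',c'',c'''\}
\end{array}
\]
If $\nu$ stops guessing, the last label $d^i$ isolates $W_\nu$. If $\nu$ guesses forever, no descendant survives and $c$ isolates $W_\nu$. So $A$ has a $\Pi_2$ Scott sentence in any case, but which label isolates $W_\nu$ depends on whether infinitely many guesses are made.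

It remains to see why a computable sentence can still describe $A$ when the tree is well-founded. The descent must not wander among dead nodes, and the sentence cannot know which nodes will die. It can, however, list the collapses as they happen. In the table, from the collapse on, every set that contains $c'$ contains $d^1$. So the sentence may add the axiom $\lambda_{c'}\to\lambda_{d^1}$ at the collapse, and this axiom sends the descent from the dead child back to $\nu$.

A general opponent has infinitely many conjuncts and quantifies over tuples. Each level of the tree handles one conjunct and one tuple of $A\sqcup X_\infty$, described by terms, and a guess includes the witnesses for the existential quantifier.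

\section{The construction}\label{sec:constr}

Fix $T=T_p$. Everything below is uniform in $p$.

\subsection*{Opponents and instances}
Let $(\psi_e,\bar a_e)_{e\in\omega}$ be an effective list of all pairs of an index for a $\Pi^{\mathrm c}_3$ formula $\psi_e(\bar u)$ and a tuple $\bar a_e$ of numbers of length $|\bar u|$, where $\psi_0$ is the empty conjunction and $\bar a_0$ is empty. Suppressing $e$ on the right, write
\[
\psi_e(\bar u)=\bigwedge_{j\in J}\forall\bar x\bigvee_{k\in K_j}\exists\bar y\;\theta_{jk}(\bar u,\bar x,\bar y),\qquad
\theta_{jk}=\bigwedge_{l\in L_{jk}}\forall\bar z\;\chi_{jkl}(\bar u,\bar x,\bar y,\bar z),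
\]
with uniformly c.e.\ index sets and quantifier-free $\chi_{jkl}$; the lengths of $\bar x,\bar y,\bar z$ depend computably on $j$, on $j,k$ and on $j,k,l$. An \emph{instance} for $e$ is a pair $(j,\bar t)$ with $j\in J$ and $\bar t$ a tuple of terms of length $|\bar x|$. The instances for $e$ form a c.e.\ set, so there are uniformly computable sequences $(I_e(\ell))_{\ell\in\omega}$ whose entries are instances for $e$ or the symbol ``none'', in which each instance for $e$ occurs infinitely often. The repetition is needed because an instance can be treated only at a level where its gadget labels are already known to belong to $P$.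

\subsection*{Nodes}
A \emph{node of level $\ell$} is a pair $\nu=(e,\rho)$ with $\rho=((m_0,n_0),\dots,(m_{\ell-1},n_{\ell-1}))$ a sequence of pairs of numbers such that $(m_0,\dots,m_{\ell-1})\in T$. The $m_i$ follow the tree, and $n_i$ records the guess under which the step was taken. We write $\langle e\rangle=(e,\emptyset)$, and $\nu\subseteq\kappa$ if $\nu$ and $\kappa$ have the same $e$ and the sequence of $\kappa$ extends that of $\nu$; then $\nu$ is a \emph{predecessor} of $\kappa$ and $\kappa$ a \emph{descendant} of $\nu$. The \emph{children} of $\nu$ are the nodes $\nu^\frown(m,n)$ obtained by appending one pair. The \emph{parameters} of $\nu$ are the entries of $\bar a_e$ and, if $I_e(\ell)=(j,\bar t)$, the numbers of $\bar t$.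

We build finite bouquet graphs $A_0\subseteq A_1\subseteq\cdots$. At each moment finitely many nodes are \emph{alive}, and each component \emph{belongs} to an alive node. An alive node $\nu$ carries:
\begin{itemize}
\item a finite set $D_\nu$ of labels, fixed at birth (the labels that $\nu$ contributes to $P$);
\item a finite set $W_\nu\supseteq D_\nu$; at the end of each stage every component belonging to $\nu$ has label set exactly $W_\nu$;
\item the number $i_\nu$ of guesses opened so far, and labels $d^0_\nu=c_\nu,\,d^1_\nu,\dots,d^{i_\nu}_\nu$;
\item a \emph{test component} $X_\nu$, created at birth;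
\item possibly a \emph{current guess}, and in that case a finite set $C_\nu$ (the labels handed down to children).
\end{itemize}
A \emph{fresh} label is the least label not used so far. The subscript $s$, as in $W_{\nu,s}$, denotes the value at the end of stage $s$.

\subsection*{Guesses}
Let $\nu=(e,\rho)$ of level $\ell$ be born. It is \emph{idle} if $I_e(\ell)$ is ``none'', or if $I_e(\ell)=(j,\bar t)$ and some gadget label of $\bar t$ is not in $D_\nu$. An idle node has one guess, number $0$, called \emph{trivial}; it is always available and never refuted. If $\nu$ is not idle and $I_e(\ell)=(j,\bar t)$, the guesses of $\nu$ are the pairs $(k,\bar y)$ with $k\in K_j$ and $\bar y$ a tuple of numbers of the right length, in a fixed computable enumeration $g_\nu(0),g_\nu(1),\dots$, which may be finite or empty. Guess number $n$ is \emph{available} at stage $s+1$ if $g_\nu(n)=(k,\bar y)$ is enumerated by stage $s$ and $\bar y$ lies in $A_s$. It asserts that $\theta_{jk}(\bar a_e,\bar t[X_\nu],\bar y)$ holds in $A$. To transport the assertion to other components, let $\bar y^*$ be the tuple of terms obtained from $\bar y$ by replacing each entry in $X_\nu$ with the corresponding $\star$-symbol.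 The component and position of a vertex never change, so $\bar y^*$ does not depend on $s$. We have $\bar y=\bar y^*[X_\nu]$, and no number of $\bar y^*$ lies in $X_\nu$.

\subsection*{Refutation}
The current nontrivial guess $(k,\bar y)$ of $\nu$ is \emph{refuted at stage $s+1$} if there are a component $X$ of $A_s$ that belongs to an alive $\kappa\supseteq\nu$ and contains no parameter of $\nu$ and no number of $\bar y^*$, an $l\in L_{jk}$ enumerated by stage $s$, and a tuple $\bar z$ in $A_s$ with
\begin{equation}\label{eq:refute}
A_s\models\neg\chi_{jkl}\bigl(\bar a_e,\bar t[X],\bar y^*[X],\bar z\bigr).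
\end{equation}
The tuples in \eqref{eq:refute} are defined and lie in $A_s$ by Lemma~\ref{lem:book}(B5) below. The guess is tested on the components of descendants of $\nu$ because these approximate $X_\infty$.

\subsection*{Stages}
At stage $0$, $A_0=\emptyset$ and no node is alive. Stage $s+1$ has four steps.
\begin{enumerate}
\item[1.] \emph{Collapse.} Consider the alive nodes $\nu$ whose current guess is refuted while no proper predecessor has a refuted current guess; they are pairwise incomparable. For each such $\nu$: replace $W_\nu$ by the union of $W_\nu$ and the $W_\kappa$ of all alive proper descendants $\kappa$; these $\kappa$ die, their sets are discarded, and their components now belong to $\nu$; the current guess of $\nu$ is \emph{closed}, so $\nu$ has no current guess, and $C_\nu$ is discarded.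
\item[2.] \emph{Opening.} For each alive $\nu$ without current guess, let $n=i_\nu$. If guess number $n$ is available, it becomes current: put $C_\nu:=W_\nu$, then add a fresh label $d^{n+1}_\nu$ to $W_\nu$, and put $i_\nu:=n+1$.
\item[3.] \emph{Birth.} Only nodes that have never been born and whose parameters lie in $A_s$ can be born. Subject to this, each $\langle e\rangle$ with $e\le s$ is born, with $D_{\langle e\rangle}=W_{\langle e\rangle}=\{c_{\langle e\rangle}\}$ for a fresh label $c_{\langle e\rangle}$; and for each $\nu$ alive before this step with current guess number $n$, each child $\nu'=\nu^\frown(m,n)$ with $m\le s$ is born, with $D_{\nu'}=W_{\nu'}=C_\nu\cup\{c_{\nu'}\}$ for a fresh label $c_{\nu'}$. A newborn node has $i=0$ and no current guess, and receives a new component, its test component.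
\item[4.] \emph{Growth.} For each alive $\nu$, create one more component belonging to $\nu$. Add gadgets so that every component belonging to $\nu$ has label set exactly $W_\nu$. New vertices are the least unused numbers. This gives $A_{s+1}$.
\end{enumerate}
Step 4 is possible because the sets $W_\nu$ only grow and the new owner of a component absorbs the set of the old owner. Every new edge involves a new vertex, so $A_s$ is an induced substructure of $A_{s+1}$. There are no instances for $e=0$, so $\langle0\rangle$ has no parameters and is born at stage $1$. It has no proper predecessor, so it never dies, and by step 4 the universe of $A=\bigcup_sA_s$ is $\omega$. Each stage is a finite computable procedure, since $T$ is computable and refutation is a finite search. So $A$ is a computable bouquet graph, uniformly in $p$, and $h(p)$ is an index for it.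

There is no priority ordering between different $e$. A collapse changes only the label sets in the tree of its own $e$, and a quantifier-free fact such as \eqref{eq:refute} remains true in all later $A_{s'}$.

We view steps 1--3 as a sequence of single \emph{operations} (one collapse, one opening or one birth), performed in a fixed order within each step; a \emph{moment} is a time between two operations. Note that ``closed'' always refers to a collapse at the node itself: when a node dies, its current guess is not said to be closed.

\begin{lemma}\label{lem:book}
\begin{enumerate}
\item[(B1)] A dead node is never alive again. A node dies only by a collapse at a proper predecessor. The alive nodes are closed under predecessors. A component changes its owner only when the owner dies, and the new owner is a proper predecessor of the old one.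
\item[(B2)] The guesses at $\nu$ are opened in the order $0,1,2,\dots$, and guess $n+1$ is opened only after guess $n$ is closed. The set $W_\nu$ only grows, and it changes only by collapses and openings at $\nu$.
\item[(B3)] If $\nu'=\nu^\frown(m,n)$ is alive, then guess $n$ is current at $\nu$ and $C_\nu\subseteq D_{\nu'}$.
\item[(B4)] If $\kappa$ has a current guess, then $D_\kappa\subseteq C_\kappa\subseteq W_\kappa$. If $\kappa\subsetneq\kappa'$ are alive, then $\kappa$ has a current guess and $D_\kappa\subseteq C_\kappa\subseteq D_{\kappa'}$.
\item[(B5)] If $(k,\bar y)$ is the current nontrivial guess of $\nu$, the gadget labels of $\bar t$ and $\bar y^*$ lie in $C_\nu$. The tuples in \eqref{eq:refute} are defined and lie in $A_s$.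
\end{enumerate}
\end{lemma}

\begin{proof}
The arguments use only the form of the operations, not the rule that decides which guesses are refuted. (B1) and (B2) are read off from steps 1--3; for closure under predecessors, a child is born from an alive parent, and a collapse that kills a node kills its alive descendants too.

(B3) The node $\nu'$ was born while guess $n$ was current at $\nu$, with $D_{\nu'}\supseteq C_\nu$. Since then $\nu$ has stayed alive by (B1), and there has been no collapse at $\nu$, as it would have killed $\nu'$. So guess $n$ is still current and $C_\nu$ is unchanged.

(B4) $C_\kappa$ is an earlier value of $W_\kappa$, which contains $D_\kappa$ and only grows. If $\kappa\subsetneq\kappa'$ are alive, the nodes $\kappa=\kappa_0\subsetneq\kappa_1\subsetneq\dots\subsetneq\kappa_r=\kappa'$ of consecutive levels are alive, and (B3) gives $D_{\kappa_0}\subseteq C_{\kappa_0}\subseteq D_{\kappa_1}\subseteq C_{\kappa_1}\subseteq\dots\subseteq D_{\kappa_r}$.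

(B5) The gadget labels of $\bar t$ lie in $D_\nu\subseteq C_\nu$ because $\nu$ is not idle. If the guess was opened at stage $s'+1$, then $\bar y$ lies in $A_{s'}$, so the gadget labels of $\bar y^*$ are labels of $X_\nu$ in $A_{s'}$; they lie in $W_{\nu,s'}\subseteq C_\nu$. In \eqref{eq:refute}, $X$ has label set $W_{\kappa,s}$ with $\kappa\supseteq\nu$ alive, and $C_\nu\subseteq W_{\kappa,s}$ by (B4). The parameters of $\nu$ lie in $A_s$ by the birth condition, and the numbers of $\bar y^*$ by availability.
\end{proof}

\section{True nodes and isolating labels}\label{sec:true}

A node is \emph{true} if it is born and never dies. For true $\nu$, $W_\nu$ without a stage denotes $\bigcup_sW_{\nu,s}$.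

\begin{lemma}\label{lem:true}
\begin{enumerate}
\item[(a)] Each $\langle e\rangle$ is true.
\item[(b)] Each component of $A$ belongs to a fixed true node $\nu$ from some stage on, and then has label set $W_\nu$. For each true $\nu$ there are infinitely many such components. So $A\cong\bigsqcup_{\nu\text{ true}}\aleph_0\cdot G(W_\nu)$.
\item[(c)] A node $\nu'=\nu^\frown(m,n)$ is true if and only if $\nu$ is true and guess $n$ at $\nu$ is opened and never closed. In that case $n$ is the last guess opened at $\nu$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The node $\langle e\rangle$ is born once $s\ge e$ and its parameters lie in $A_s$, and it has no proper predecessor.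

(b) By (B1) the level of the owner drops at each change, so the owner stabilizes at a node that stays alive. The components created for a true $\nu$ in step 4 stay with $\nu$.

(c) If $\nu'$ is true, then by (B1) and (B3) $\nu$ is alive and guess $n$ is current at all late moments. Conversely, let $\nu$ be true and let guess $n$ be opened and never closed, so that it is current from its opening on. Then $\nu'$ is born once $s\ge m$ and its parameters lie in $A_s$, if not before. After its birth there is no collapse at $\nu$, which would close guess $n$, and none at a proper predecessor of $\nu$, which would kill $\nu$. The last sentence is (B2).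
\end{proof}

At any moment let $\mathcal F$ be the indexed family of the sets $W_\kappa$ ($\kappa$ alive) and $C_\kappa$ ($\kappa$ alive with a current guess). All future label sets are made from members of $\mathcal F$ and fresh labels. This is what allows an axiom $\lambda_q\to\lambda_{q'}$ to be declared at a finite stage.

\begin{lemma}[Preservation]\label{lem:pres}
Suppose that at some moment the label $q$ has been used and every member of $\mathcal F$ containing $q$ contains $q'$. Then this holds at all later moments, and every root of $A$ with label $q$ has label $q'$.
\end{lemma}

\begin{proof}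
After an operation, each member of $\mathcal F$ is a union of old members, possibly with one fresh label added: a collapse forms a union, an opening forms $W_\nu$ and $W_\nu\cup\{d\}$, and a birth forms $C_\nu\cup\{c\}$ or $\{c\}$. A fresh label differs from $q$. So a new member containing $q$ includes an old member containing $q$, and contains $q'$. A root of $A$ with label $q$ has label set $W_\kappa$ with $\kappa$ true; for large $s$ we have $q\in W_{\kappa,s}$, hence $q'\in W_{\kappa,s}$.
\end{proof}

\begin{lemma}\label{lem:where}
At every moment at which $\nu$ is alive:
\begin{enumerate}
\item[(a)] the members of $\mathcal F$ containing $c_\nu$ are exactly the sets $W_\kappa$ and $C_\kappa$ with $\kappa\supseteq\nu$;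
\item[(b)] $W_\nu$ is the only member of $\mathcal F$ containing $d_\nu^{i_\nu}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Just after the birth of $\nu$, the fresh label $c_\nu$ lies only in $W_\nu$, there is no $C_\nu$, and $\nu$ has no alive proper descendant. Consider a later operation that $\nu$ survives. An opening at $\kappa$ copies $W_\kappa$ to $C_\kappa$ and adds a fresh label to $W_\kappa$, which preserves (a). A birth of $\kappa'=\kappa^\frown(m,n)$ gives $W_{\kappa'}=C_\kappa\cup\{c_{\kappa'}\}$, and $\kappa'\supseteq\nu$ if and only if $\kappa\supseteq\nu$, because $\kappa'\neq\nu$. A newborn $\langle e'\rangle\ne\nu$ does not extend $\nu$ and receives only a fresh label. A collapse at $\kappa$ does not have $\kappa\subsetneq\nu$. If $\kappa\supseteq\nu$, then $c_\nu\in W_\kappa$ before and after. If $\kappa$ is incomparable with $\nu$, no descendant of $\kappa$ extends $\nu$, so none of the united sets contains $c_\nu$.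

(b) The label $d_\nu^{i}$ is introduced at the birth of $\nu$ if $i=0$, and otherwise at an opening, after $C_\nu$ has been defined. In both cases it lies only in $W_\nu$. The set $W_\nu$ is copied only at an opening at $\nu$, which increases $i_\nu$, and it is united into another set only at a collapse that kills $\nu$. So while $\nu$ is alive and $i_\nu=i$, the other members of $\mathcal F$ are formed from sets that do not contain $d_\nu^i$.
\end{proof}

For true $\nu$ let $\iota(\nu)=d^i_\nu$ if exactly $i<\infty$ guesses are ever opened at $\nu$, and $\iota(\nu)=c_\nu$ if infinitely many are.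

\begin{proposition}\label{prop:isolated}
The family $(W_\nu)_{\nu\text{ true}}$ is isolated by the labels $\iota(\nu)$. Hence $A$ has a $\Pi_2$ Scott sentence.
\end{proposition}

\begin{proof}
We have $\iota(\nu)\in W_\nu$. Let $\nu,\kappa$ be true with $\iota(\nu)\in W_\kappa$, so $\iota(\nu)\in W_{\kappa,s}$ for large $s$. If exactly $i$ guesses are opened at $\nu$, then $i_{\nu,s}=i$ for large $s$, and $\kappa=\nu$ by Lemma~\ref{lem:where}(b). If infinitely many are opened, every guess is closed by (B2), so $\nu$ has no true child by Lemma~\ref{lem:true}(c), and hence no true proper descendant. Lemma~\ref{lem:where}(a) gives $\kappa\supseteq\nu$, so $\kappa=\nu$. The last statement follows from Lemmas~\ref{lem:true}(b) and~\ref{lem:family}(c).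
\end{proof}

\section{Well-founded trees: a computable $\Pi_2$ Scott sentence}\label{sec:wf}

The Scott sentence of Proposition~\ref{prop:isolated} refers to the true nodes and to $\iota$. We replace these references with axioms that are triggered by events seen during the construction. Let $\Phi$ be the conjunction of $\Theta_A$ and the following sentences.
\begin{enumerate}
\item[($\Phi$1)] $\forall x\,\bigl(R(x,x)\to\bigvee_e\lambda_{c_{\langle e\rangle}}(x)\bigr)$.
\item[($\Phi$2)] For each $\nu$ and each guess $n$ ever opened at $\nu$:
\[
\forall x\,\Bigl(\lambda_{c_\nu}(x)\to\lambda_{d^{n+1}_\nu}(x)\vee\bigvee\bigl\{\lambda_{c_{\nu'}}(x):\nu'=\nu^\frown(m,n)\text{ is ever born}\bigr\}\Bigr).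
\]
\item[($\Phi$3)] For each $\nu$, each guess $n$ ever closed at $\nu$, and each $\nu'=\nu^\frown(m,n)$ ever born: $\forall x\,\bigl(\lambda_{c_{\nu'}}(x)\to\lambda_{d^{n+1}_\nu}(x)\bigr)$.
\item[($\Phi$4)] For each $s$, each $\nu$ alive at the end of stage $s$, and each $q\in W_{\nu,s}$, with $i=i_{\nu,s}$: $\forall x\,\bigl(\lambda_{d^i_\nu}(x)\to\lambda_q(x)\bigr)$.
\end{enumerate}
Axioms ($\Phi$1), ($\Phi$2), ($\Phi$4) correspond to the three axioms of Example~\ref{ex:static}, and ($\Phi$3) is the axiom added at a collapse. Births, openings and closings are c.e.\ events, and the labels involved are known when the event is seen. So all conjunctions and disjunctions in ($\Phi$1)--($\Phi$4) are over c.e.\ sets, and with Lemma~\ref{lem:family}(a), $\Phi$ is equivalent to a $\Pi^{\mathrm c}_2$ sentence.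

\begin{lemma}\label{lem:Phitrue}
$A\models\Phi$, for every tree $T$.
\end{lemma}

\begin{proof}
$A\models\Theta_A$ by Lemma~\ref{lem:family}(a). We use one observation twice.
\begin{enumerate}
\item[$(\dagger)$] If $\mu'$ dies in a collapse at $\mu$, and $q'\in W_\mu$ just after the collapse, then every root of $A$ with label $c_{\mu'}$ has label $q'$.
\end{enumerate}
Indeed, by Lemma~\ref{lem:where}(a), just before the collapse the members of $\mathcal F$ containing $c_{\mu'}$ are the $W_\kappa,C_\kappa$ with $\kappa\supseteq\mu'$. All these $\kappa$ die, so just after the collapse $W_\mu$ is the only member containing $c_{\mu'}$, and Lemma~\ref{lem:pres} applies.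

($\Phi$1) A root has label set $W_\kappa$ with $\kappa=(e,\rho)$ true. Since $\langle e\rangle\subseteq\kappa$ is true, $c_{\langle e\rangle}\in W_\kappa$ by Lemma~\ref{lem:where}(a).

($\Phi$2) Let guess $n$ be opened at $\nu$, and let $x$ be a root with $c_\nu\in W(x)=W_\kappa$, $\kappa$ true. Suppose first that $\nu$ dies, in a collapse at $\mu$. Guess $n$ was opened earlier, so $d^{n+1}_\nu\in W_\nu$ just before the collapse and $d^{n+1}_\nu\in W_\mu$ just after it. By $(\dagger)$, $d^{n+1}_\nu\in W(x)$. Suppose now that $\nu$ is true. Then $\kappa\supseteq\nu$ by Lemma~\ref{lem:where}(a). If $\kappa=\nu$, then $d_\nu^{n+1}\in W_\nu=W(x)$. Otherwise $\kappa\supseteq\nu'=\nu^\frown(m,n')$, where $\nu'$ is true by (B1), and $n'$ is the last guess opened at $\nu$ by Lemma~\ref{lem:true}(c), so $n\le n'$. If $n=n'$, then $c_{\nu'}\in W_\kappa$ by Lemma~\ref{lem:where}(a), and $\lambda_{c_{\nu'}}$ is a disjunct of the axiom. If $n<n'$, then $d^{n+1}_\nu$ was in $W_\nu$ when guess $n'$ was opened, so $d^{n+1}_\nu\in C_\nu\subseteq D_\kappa\subseteq W_\kappa$ by (B4).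

($\Phi$3) The node $\nu'=\nu^\frown(m,n)$ is born while guess $n$ is current at $\nu$. Between its birth and the collapse at $\nu$ that closes guess $n$ there is no other collapse at $\nu$, and none at a proper predecessor of $\nu$, since $\nu$ is alive at the closing. So $\nu'$ dies in that collapse, and $d^{n+1}_\nu\in W_\nu$. Apply $(\dagger)$.

($\Phi$4) At the end of stage $s$, $W_\nu\ni q$ is the only member of $\mathcal F$ containing $d^i_\nu$, by Lemma~\ref{lem:where}(b). Apply Lemma~\ref{lem:pres}.
\end{proof}

\begin{proposition}\label{prop:wf}
If $T$ is well-founded, $\Phi$ is a Scott sentence for $A$.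
\end{proposition}

\begin{proof}
Let $M\models\Phi$ be countable and let $x$ be a root of $M$. By Lemma~\ref{lem:family}(b) and Lemma~\ref{lem:Phitrue}, it suffices to find a true $\nu$ with $W_\nu\subseteq W(x)$. We descend through true nodes $\nu_0\subsetneq\nu_1\subsetneq\cdots$ with $c_{\nu_r}\in W(x)$ and $\nu_r$ of level $r$. By ($\Phi$1), $c_{\langle e\rangle}\in W(x)$ for some $e$; let $\nu_0=\langle e\rangle$. Suppose $\nu=\nu_r$ is given.

\emph{Case 1: infinitely many guesses are opened at $\nu$.} Then every guess $n$ is opened and closed. By ($\Phi$2), $x$ has the label $d^{n+1}_\nu$ or the label $c_{\nu'}$ of a born child $\nu'=\nu^\frown(m,n)$, and in the second case it has $d^{n+1}_\nu$ by ($\Phi$3). Also $d^0_\nu=c_\nu\in W(x)$. So $x$ has all labels $d_\nu^i$, and ($\Phi$4) gives $W_{\nu,s}\subseteq W(x)$ for all $s$ after the birth of $\nu$. We stop.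

\emph{Case 2: exactly $i$ guesses are opened at $\nu$, and $d^i_\nu\in W(x)$.} Then $i_{\nu,s}=i$ for large $s$, and ($\Phi$4) gives $W_{\nu,s}\subseteq W(x)$ for large $s$. We stop.

\emph{Case 3: exactly $i$ guesses are opened at $\nu$, and $d^i_\nu\notin W(x)$.} Then $i\ge1$, because $d^0_\nu\in W(x)$. By ($\Phi$2) for guess $i-1$, $c_{\nu'}\in W(x)$ for some born $\nu'=\nu^\frown(m,i-1)$. Guess $i-1$ is never closed, since otherwise ($\Phi$3) would give $d^i_\nu\in W(x)$. So $\nu'$ is true by Lemma~\ref{lem:true}(c). Let $\nu_{r+1}=\nu'$.

If Case 3 occurred at every step, the first coordinates of the pairs appended would form a path through $T$. This is the only use of well-foundedness. So the descent stops in Case 1 or 2, with $W_\nu\subseteq W(x)$.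
\end{proof}

\section{Trees with a path: no computable $\Sigma_4$ Scott sentence}\label{sec:path}

To follow a path through the true nodes we need, at each true node, a guess that survives. This is where the collapse pays off: it turns the refuting component into a copy of the test component, so a correct guess cannot be closed.

\begin{lemma}\label{lem:survive}
If $A\models\psi_e(\bar a_e)$, then at every true node $\nu=(e,\rho)$ some guess is opened and never closed.
\end{lemma}

\begin{proof}
If $\nu$ is idle, the trivial guess is opened at the stage after the birth of $\nu$ and is never refuted, hence never closed. Let $\nu$ not be idle, with instance $(j,\bar t)$. The parameters of $\nu$ were in $A_s$ when $X_\nu$ was created at stage $s+1$, so $X_\nu$ contains none of them. The tuple $\bar t[X_\nu]$ is defined, as the gadget labels of $\bar t$ lie in $D_\nu$. Since $A\models\psi_e(\bar a_e)$, there are $k\in K_j$ and $\bar y$ with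
\begin{equation}\label{eq:correct}
A\models\theta_{jk}(\bar a_e,\bar t[X_\nu],\bar y).
\end{equation}
Let $(k,\bar y)=g_\nu(n)$. Each guess $n'\le n$ is available at all late stages, so it is opened provided that the guesses before it are closed. Hence either some guess $n'<n$ is opened and never closed, and we are done, or guess $n$ is opened.

Suppose guess $n$ is closed at stage $s+1$. Then it is refuted through some $X,l,\bar z$ as in \eqref{eq:refute}, and after the collapse $X$ belongs to $\nu$. Since $\nu$ is true, $X$ and $X_\nu$ belong to $\nu$ forever, and both have label set $W_\nu$ in $A$. Neither contains a parameter of $\nu$ or a number of $\bar y^*$: for $X$ this is part of the definition of refutation, and for $X_\nu$ it was noted above and in the definition of $\bar y^*$. By Lemma~\ref{lem:transfer}(b) an automorphism $\pi$ of $A$ maps $\bar a_e,\bar t[X],\bar y^*[X]$ to $\bar a_e,\bar t[X_\nu],\bar y$. As $A_s$ is an induced substructure of $A$, \eqref{eq:refute} holds in $A$, and applying $\pi$ gives $A\models\neg\chi_{jkl}(\bar a_e,\bar t[X_\nu],\bar y,\pi\bar z)$. This contradicts \eqref{eq:correct}.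
\end{proof}

\begin{lemma}\label{lem:second}
If $T$ has a path and $A\models\psi_e(\bar a_e)$, there is a countable $B\supseteq A$ with $B\not\cong A$ and $B\models\psi_e(\bar a_e)$.
\end{lemma}

\begin{proof}
Let $f$ be a path. Define true nodes $\nu_\ell$ of level $\ell$ by $\nu_0=\langle e\rangle$ and $\nu_{\ell+1}=\nu_\ell{}^\frown(f(\ell),n_\ell)$, where $n_\ell$ is the guess at $\nu_\ell$ that is opened and never closed. It exists by Lemma~\ref{lem:survive}; $\nu_{\ell+1}$ is a node because $f{\upharpoonright}(\ell+1)\in T$, and it is true by Lemma~\ref{lem:true}(c). By (B4), $D_{\nu_0}\subseteq D_{\nu_1}\subseteq\cdots$. Let $P=\bigcup_\ell D_{\nu_\ell}$ and $B=A\sqcup X_\infty$, where $X_\infty\cong G(P)$ has no natural numbers as vertices.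

\emph{$B\not\cong A$.} The set $P$ contains no isolating label: if $\iota(\kappa)\in P$, then $\iota(\kappa)\in D_{\nu_\ell}\subseteq W_{\nu_\ell}$ for all large $\ell$, and Proposition~\ref{prop:isolated} gives $\kappa=\nu_\ell$ for all large $\ell$, although the $\nu_\ell$ are distinct. Every root of $A$ has an isolating label, so $P$ is not a label set in $A$.

\emph{$B\models\psi_e(\bar a_e)$.} Let $j\in J$ and let $\bar b$ be a tuple of $B$ of length $|\bar x|$. Replacing the entries in $X_\infty$ by $\star$-symbols, we get $\bar b=\bar t[X_\infty]$ for a tuple of terms $\bar t$ with gadget labels in $P$. These finitely many labels lie in $D_{\nu_\ell}$ for all large $\ell$, and $(j,\bar t)$ occurs infinitely often in $I_e$, so we can choose $\ell$ with $I_e(\ell)=(j,\bar t)$ and $\nu=\nu_\ell$ not idle. Let $(k,\bar y)$ be guess $n_\ell$ of $\nu$. By (B5) and (B3), the gadget labels of $\bar y^*$ lie in the final value of $C_\nu$, which is contained in $D_{\nu_{\ell+1}}\subseteq P$. So $\bar y^*[X_\infty]$ is defined, and it suffices to show $B\models\theta_{jk}(\bar a_e,\bar t[X_\infty],\bar y^*[X_\infty])$.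

Suppose not. Then $B\models\neg\chi_{jkl}(\bar a_e,\bar t[X_\infty],\bar y^*[X_\infty],\bar z^*[X_\infty])$ for some $l\in L_{jk}$ and some tuple of $B$, which we have written as $\bar z^*[X_\infty]$ with $\bar z^*$ a tuple of terms with gadget labels in $P$. We move this finite counterexample into $A$. Pick $r>\ell$ such that $D_{\nu_r}$ contains the gadget labels of $\bar t,\bar y^*,\bar z^*$. By Lemma~\ref{lem:true}(b), infinitely many components of $A$ belong to $\nu_r$ from some stage on; pick one, $X'$, that contains no entry of $\bar a_e$ and no number of $\bar t,\bar y^*,\bar z^*$. Its label set is $W_{\nu_r}\supseteq D_{\nu_r}$. Lemma~\ref{lem:transfer}(a), applied in $B$ to $X_\infty$ and $X'$, gives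
\[
A\models\neg\chi_{jkl}\bigl(\bar a_e,\bar t[X'],\bar y^*[X'],\bar z^*[X']\bigr),
\]
as all these elements lie in $A$. For large $s$, these elements lie in $A_s$, $l$ is enumerated by stage $s$, $X'$ belongs to the alive node $\nu_r\supseteq\nu$, and guess $n_\ell$ is current at $\nu$. So this guess is refuted at stage $s+1$, and there is a collapse at the shortest predecessor of $\nu$ whose current guess is refuted. If this is $\nu$, guess $n_\ell$ is closed; otherwise $\nu$ dies. Both are impossible.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:red}]
Let $h$ be as in Section~\ref{sec:constr} and $A=\mathcal A_{h(p)}$. It is total, and it has a $\Pi_2$ Scott sentence by Proposition~\ref{prop:isolated}. Part (1) is Proposition~\ref{prop:wf}. For (2), let $T_p$ have a path and let $\varphi=\bigvee_i\exists\bar u\,\psi^i(\bar u)$ be a $\Sigma^{\mathrm c}_4$ sentence, with each $\psi^i$ in $\Pi^{\mathrm c}_3$. If $A\not\models\varphi$, then $\varphi$ is not a Scott sentence for $A$. Otherwise $A\models\psi^i(\bar a)$ for some $i$ and $\bar a$, and $(\psi^i,\bar a)=(\psi_e,\bar a_e)$ for some $e$; here the computability of $\varphi$ is used. Lemma~\ref{lem:second} gives a countable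 $B\not\cong A$ with $B\models\psi^i(\bar a)$, so $B\models\varphi$, and $\varphi$ is not a Scott sentence for $A$.
\end{proof}

\begin{remark}
One can see where the method meets the bound (K1). Every structure $B$ produced in Lemma~\ref{lem:second} violates the axiom $\forall x\,(R(x,x)\to\bigvee_{q\in H}\lambda_q(x))$, where $H=\{\iota(\nu):\nu\text{ true}\}$. The set $H$ is $\Sigma^0_3$: the conditions ``$\nu$ is true'' and ``exactly $i$ guesses are opened at $\nu$'' are conjunctions of a $\Sigma^0_1$ and a $\Pi^0_1$ condition, and ``infinitely many guesses are opened at $\nu$'' is $\Pi^0_2$. Write $q\in H\iff\exists a\,\forall b\,\exists c\;S(q,a,b,c)$ with $S$ computable. Then $\bigvee_{q\in H}\lambda_q(x)$ is equivalent to the $\Sigma^{\mathrm c}_3$ formula $\bigvee_{q,a}\exists\bar v\bigwedge_b\bigvee_{c\,:\,S(q,a,b,c)}\gamma_q(x,\bar v)$, so the axiom is equivalent to a $\Pi^{\mathrm c}_4$ sentence.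
\end{remark}

\begin{thebibliography}{9}
\bibitem{ACH} Rachael Alvir, Barbara Csima, and Matthew Harrison-Trainor, \emph{On the computability of optimal Scott sentences}, arXiv:2504.09626 (2025).
\end{thebibliography}
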